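\title{Three Lagrangians and the failure of a saturation conjecture for $\mathrm{Sp}(2n)$, $n\ge 4$}

\begin{abstract}
A conjecture of Knutson and Tao predicts that, for a connected semisimple complex group $G$, invariants in $V_{N\mu_1}\otimes V_{N\mu_2}\otimes V_{N\lambda}$ force invariants in $V_{\mu_1}\otimes V_{\mu_2}\otimes V_{\lambda}$ whenever $\mu_1+\mu_2+\lambda$ is trivial on all elements of the maximal torus with semisimple centralizer. We show that it fails for every $G$ whose Lie algebra has a simple ideal $\mathfrak{sp}(2n)$ with $n\ge4$; for $\mathrm{Sp}(8)$ the weights $(5,5,5,3)$, $(4,2,1,1)$, $(5,5,2,0)$ and $N=2$ give a counterexample. For $\mathrm{Sp}(2n)$, $n\ge 4$, no condition placing $\mu_1+\mu_2+\lambda$ in a sublattice of finite index repairs the statement. The proof degenerates a generic triple of isotropic flags in $\mathbb C^8$ to one point, where an involution acts by a sign.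
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a connected semisimple complex group with a maximal torus $T$ and a fixed choice of positive roots. For a dominant weight $\nu$ of $T$ let $V_\nu$ be the irreducible representation of $G$ with highest weight $\nu$, and put
\[
d_G(\mu_1,\mu_2,\lambda)=\dim\,(V_{\mu_1}\otimes V_{\mu_2}\otimes V_\lambda)^G ,
\]
the multiplicity of $V_\lambda^*$ in $V_{\mu_1}\otimes V_{\mu_2}$. If $d_G(\mu_1,\mu_2,\lambda)\ne0$, then $d_G(N\mu_1,N\mu_2,N\lambda)\neq0$ for all $N\ge1$: an invariant is a section of a line bundle on an irreducible variety (Section~\ref{sec:sections}), and its $N$th power is nonzero. The saturation problem asks for the converse,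
\begin{equation}\label{eq:sat}
d_G(N\mu_1,N\mu_2,N\lambda)\neq0\ \Longrightarrow\ d_G(\mu_1,\mu_2,\lambda)\neq0 .
\end{equation}

Some hypothesis is needed. A central element $z$ acts on the triple product by the scalar $(\mu_1+\mu_2+\lambda)(z)$, so invariants exist only if this scalar is $1$, and this condition for $N(\mu_1+\mu_2+\lambda)$ does not imply it for $\mu_1+\mu_2+\lambda$. For $\mathrm{SL}_2$ and $\mu_1=\mu_2=\lambda=1$ the element $-1$ acts by $-1$, while for $N=2$ the form $\operatorname{tr}([x,y]z)$ on $V_2=\mathfrak{sl}_2$ is invariant. Testing on the center is not enough either: Section~\ref{sec:three} treats a triple for $\mathrm{Sp}(4)$ whose sum is trivial on the center and for which \eqref{eq:sat} fails because of a noncentral involution with centralizer $\mathrm{Sp}(2)\times \mathrm{Sp}(2)$. It is then natural to test the sum on all elements of this kind. The resulting conjecture is stated in \cite{Haines}.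

\medskip
\noindent\textbf{Conjecture} (Knutson--Tao)\textbf{.}
\emph{Let $G$ be a connected semisimple complex group and let $\mu_1,\mu_2,\lambda$ be dominant weights of $T$ such that the character $\mu_1+\mu_2+\lambda$ takes the value $1$ at every $s\in T$ whose centralizer in $G$ is semisimple. Then \eqref{eq:sat} holds for every positive integer $N$.}
\medskip

For $\mathrm{SL}_n$ only the scalars have semisimple centralizer, since a diagonal matrix with $r$ distinct eigenvalues has a centralizer with $(r-1)$-dimensional center; the hypothesis is then exactly the necessary condition above. For symplectic groups it is stronger. Let $T_n\subset \mathrm{Sp}(2n)$ be the standard torus; its element $(z_1,\dots,z_n)$ has eigenvalues $z_1^{\pm1},\dots,z_n^{\pm1}$, and a weight $x\in X(T_n)=\mathbb Z^n$ takes the value $\prod z_i^{x_i}$ on it. The dominant weights are those with $x_1\ge\dots\ge x_n\ge0$, the fundamental weights are $\omega_i=(1^i,0^{n-i})$, where $a^i$ stands for $a$ repeated $i$ times, and the root lattice consists of the $x$ with $\sum x_i$ even, which are the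 weights trivial on the center $\{\pm1\}$. By Lemma~\ref{lem:centralizer}, the hypothesis of the Conjecture for $\mathrm{Sp}(2n)$ says that $\mu_1+\mu_2+\lambda\in2\mathbb Z^n$. This is more than invariants require: for $n\ge2$ the triple $(\omega_1,\omega_1,\omega_2)$ has an invariant, because $V_{\omega_2}\subset\Lambda^2V_{\omega_1}$, and its sum begins with $3$. So one would guess that the hypothesis errs on the safe side. It does not.

\begin{theorem}\label{thm:disproof}
The Conjecture fails for every connected semisimple complex group whose Lie algebra has a simple ideal $\mathfrak{sp}(2n)$ with $n\ge4$. In particular it fails for $\mathrm{Sp}(8)$ with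
\[
\mu_1=(5,5,5,3),\quad \mu_2=(4,2,1,1),\quad \lambda=(5,5,2,0),\qquad \mu_1+\mu_2+\lambda=(14,12,8,4),
\]
where the invariants vanish for $N=1$ and are nonzero for $N=2$.
\end{theorem}

Replacing $2\mathbb Z^n$ by a smaller lattice does not help.

\begin{theorem}\label{thm:lattice}
Let $n\ge4$, $m\ge1$, $k=n-4$. For $\mathrm{Sp}(2n)$ put
\begin{gather*}
\mu_1=((2m)^k,2m,2m,2m,2m-1),\qquad \mu_2=((2m)^k,2m,m,1,1),\\
\lambda=((4m)^k,2m,2m,m-1,0).
\end{gather*}
Then $\mu_1+\mu_2+\lambda=m\,(8^k,6,5,3,2)\in mX(T_n)$, while $d_{\mathrm{Sp}(2n)}(N\mu_1,N\mu_2,N\lambda)$ is $1$ for $N$ even and $0$ for $N$ odd. Consequently, for $\mathrm{Sp}(2n)$ with $n\ge4$, no hypothesis of the form $\mu_1+\mu_2+\lambda\in\Lambda$, with $\Lambda\subset X(T_n)$ a fixed sublattice of finite index, makes the implication \eqref{eq:sat} true.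
\end{theorem}

Both theorems come from one computation for $\mathrm{Sp}(8)$.

\begin{theorem}\label{thm:family}
Let $\alpha,\beta,\gamma,\delta\ge0$ be integers, and for $\mathrm{Sp}(8)$ put
\begin{gather*}
\mu=(\beta+\delta)\omega_3+(1+\alpha+\gamma)\omega_4,\qquad \nu=(\beta+\gamma)\omega_1+\alpha\omega_2+\omega_4,\\
\lambda=(1+\alpha+\beta)\omega_2+(\gamma+\delta)\omega_3 .
\end{gather*}
Then for $N\ge1$ the number $d_{\mathrm{Sp}(8)}(N\mu,N\nu,N\lambda)$ is $1$ if $N$ is even and $0$ if $N$ is odd.
\end{theorem}

Section~\ref{sec:sections} turns invariants into functions of triples of flags. Section~\ref{sec:three} works out the example for $\mathrm{Sp}(4)$, which contains the whole sign obstruction, and explains how the obstruction can be hidden from the sum of the weights. Section~\ref{sec:eight} proves Theorem~\ref{thm:family}, Section~\ref{sec:levi} passes from $\mathrm{Sp}(8)$ to $\mathrm{Sp}(2n)$, and Section~\ref{sec:counter} chooses the parameters. We make no claim about groups without a factor of type $C_n$, $n\ge4$; in particular the simply-laced case and the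 types $C_2$, $C_3$, $B_n$ $(n\ge3)$, $F_4$, $G_2$ are not addressed.

\section{Symplectic preliminaries}\label{sec:sections}

Let $(V,\omega)$ be a complex symplectic space of dimension $2n$ and $G=\mathrm{Sp}(V)$. For a subspace $S$, the orthogonal $S^\perp$ has dimension $2n-\dim S$, and $(S+S')^\perp=S^\perp\cap S'^\perp$. The subspace $S$ is \emph{isotropic} if $S\subset S^\perp$, in which case $S^\perp/S$ is symplectic, and \emph{Lagrangian} if $S=S^\perp$. Two Lagrangians are \emph{transverse} if they meet in $0$; then $\omega$ pairs them perfectly. The group $G$ acts transitively on symplectic bases. Since $-1$ lies in the Weyl group, every $G$-module is self-dual.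

\begin{lemma}\label{lem:centralizer}
Let $s\in T_n$. If the Lie algebra $\mathfrak{sp}(2n)^{\operatorname{Ad}s}$ is semisimple, then $s\in\{\pm1\}^n$. Conversely, if $s\in\{\pm1\}^n$, its centralizer is $\mathrm{Sp}(V_1)\times\mathrm{Sp}(V_{-1})$, where $V_{\pm1}$ are the eigenspaces of $s$. A weight is trivial on $\{\pm1\}^n$ if and only if it lies in $2\mathbb Z^n$.
\end{lemma}

\begin{proof}
Let $V=\bigoplus V_\zeta$ be the eigenspace decomposition of $s$. For $v\in V_\zeta$, $w\in V_\eta$ we have $\omega(v,w)=\omega(sv,sw)=\zeta\eta\,\omega(v,w)$. Hence $V_1$ and $V_{-1}$ are symplectic, $V_\zeta$ and $V_{\zeta^{-1}}$ are isotropic and dual to each other for $\zeta\ne\pm1$, and all other pairs are orthogonal. An element of $\mathfrak{sp}(V)$ commutes with $s$ if and only if it preserves each $V_\zeta$, and its action on $V_{\zeta^{-1}}$ is minus the transpose of its action on $V_\zeta$. So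
\[
\mathfrak{sp}(2n)^{\operatorname{Ad}s}\cong\mathfrak{sp}(V_1)\oplus\mathfrak{sp}(V_{-1})\oplus\bigoplus_{\{\zeta,\zeta^{-1}\},\ \zeta\neq\pm1}\mathfrak{gl}(V_\zeta),
\]
and each $\mathfrak{gl}(V_\zeta)$ with $V_\zeta\ne0$ contributes a nonzero center. This proves the first claim, and the same description for the group gives the second. For the third, the element with $-1$ in place $j$ and $1$ elsewhere takes $x$ to $(-1)^{x_j}$, and these elements generate $\{\pm1\}^n$.
\end{proof}

\subsection*{Invariants as functions of flags}
For $I\subset\{1,\dots,n\}$ let $\mathrm{Fl}_I$ be the variety of flags $(S_i)_{i\in I}$ of isotropic subspaces with $\dim S_i=i$. It is projective and homogeneous under the connected group $G$, hence irreducible. Write $\det S_i=\Lambda^iS_i$, a $G$-equivariant line bundle on $\mathrm{Fl}_I$. The Borel--Weil theorem says that for integers $n_i\ge0$, some of which may vanish,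
\[
H^0\Big(\mathrm{Fl}_I,\ \bigotimes_{i\in I}(\det S_i)^{-n_i}\Big)\cong V_x^*,\qquad x=\sum_{i\in I} n_i\omega_i .
\]
Let $X$ be a product of three such varieties, with weights $\mu,\nu,\lambda$. The sections of the product bundle form $V_\mu^*\otimes V_\nu^*\otimes V_\lambda^*$, so $d_G(\mu,\nu,\lambda)$ is the dimension of the space of $G$-invariant sections.

We use the following concrete form. A point $p\in X$ is a list of subspaces $S$, each with an exponent $n_S$. A \emph{volume} at $p$ is a list $\xi=(\xi_S)$ of nonzero vectors $\xi_S\in\det S\subset\Lambda^{\dim S}V$; each $\xi_S$ is the wedge of a basis of $S$. An \emph{invariant of degree $(\mu,\nu,\lambda)$} is a regular function $f(p;\xi)$ on the variety of pairs $(p,\xi)$ such that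
\begin{equation}\label{eq:hom}
f\big(p;(c_S\xi_S)\big)=\prod_S c_S^{\,n_S}\; f(p;\xi)\quad(c_S\in\mathbb C^*),\qquad f(gp;g\xi)=f(p;\xi)\quad(g\in G).
\end{equation}
These are the invariant sections. Whether $f$ vanishes at $p$ does not depend on $\xi$; the zero set of $f$ is $G$-stable; degrees add under multiplication. If $g\in G$ fixes $p$, then $g\xi_S=\det(g|S)\,\xi_S$, and \eqref{eq:hom} gives
\begin{equation}\label{eq:stab}
f(p;\xi)=\chi(g)\,f(p;\xi),\qquad \chi(g)=\prod_S\det(g|S)^{n_S}.
\end{equation}
So every invariant vanishes at $p$ when $\chi(g)\ne1$. For central $g$ this is the obstruction of the introduction.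

All invariants that we write down come from the $G$-invariant bilinear form on $\Lambda^rV$ given by
\[
\langle v_1\wedge\dots\wedge v_r,\ w_1\wedge\dots\wedge w_r\rangle=\det\big(\omega(v_i,w_j)\big).
\]
A square matrix is invertible when its rows are independent. Therefore, if $v_1,\dots,v_r$ are linearly independent with span $S$,
\begin{equation}\label{eq:kernel}
\langle v_1\wedge\dots\wedge v_r,\ w_1\wedge\dots\wedge w_r\rangle\ne0\iff S\cap w_1^\perp\cap\dots\cap w_r^\perp=0 .
\end{equation}

\section{Three Lagrangians in dimension four}\label{sec:three}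

Let $W$ be symplectic of dimension $4$.

\begin{lemma}\label{lem:normal}
Let $A,B,C\subset W$ be pairwise transverse Lagrangians. There is a basis $a_1,a_2,b_1,b_2$ of $W$ with $\omega(a_i,b_j)=\delta_{ij}$ and
\[
A=\langle a_1,a_2\rangle,\qquad B=\langle b_1,b_2\rangle,\qquad C=\langle a_1+b_1,\ a_2+b_2\rangle .
\]
\end{lemma}

\begin{proof}
We have $W=A\oplus B$, and $C$ meets both summands in $0$, so $C$ is the graph of an isomorphism $\varphi\colon A\to B$. For $x,y\in A$, isotropy of $C$ gives $0=\omega(x+\varphi x,y+\varphi y)=\omega(x,\varphi y)-\omega(y,\varphi x)$. Thus $(x,y)\mapsto\omega(x,\varphi y)$ is a symmetric form on $A$, nondegenerate because $A$ and $B$ are perfectly paired. Take an orthonormal basis $a_1,a_2$ and put $b_i=\varphi a_i$.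
\end{proof}

The lemma shows where a sign comes from: a reflection in the orthogonal group of the symmetric form on $A$ extends to a symplectic map fixing $A$, $B$, $C$.

\begin{proposition}\label{prop:sp4}
The number $d_{\mathrm{Sp}(4)}(N\omega_2,N\omega_2,N\omega_2)$ is $1$ for $N$ even and $0$ for $N$ odd.
\end{proposition}

\begin{proof}
Let $Y$ be the variety of triples $(A,B,C)$ of Lagrangians, each with exponent $N$. The invariant
\[
\sigma=\langle\xi_A,\xi_B\rangle\,\langle\xi_A,\xi_C\rangle\,\langle\xi_B,\xi_C\rangle
\]
has degree $(2\omega_2,2\omega_2,2\omega_2)$, and by \eqref{eq:kernel} it is nonzero exactly on the set $Y^\circ$ of pairwise transverse triples. This set is open, it contains the triple $y_0$ displayed in Lemma~\ref{lem:normal}, so it is dense, and by the lemma it is one orbit. An invariant vanishing at $y_0$ therefore vanishes identically, and the space of invariants has dimension at most $1$. For even $N$ it contains $\sigma^{N/2}\neq0$. Let $g$ be $-1$ on $a_1,b_1$ and $1$ on $a_2,b_2$. It is symplectic, fixes $y_0$, and has determinant $-1$ on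 each of $A,B,C$. So $\chi(g)=(-1)^{3N}$, and for odd $N$ every invariant vanishes at $y_0$ by \eqref{eq:stab}.
\end{proof}

The sum $3\omega_2=(3,3)$ lies in the root lattice, so the center does not see the obstruction. The hypothesis of the Conjecture does see it: $g$ is the element $(-1,1)\in T_2$, on which $(3,3)$ takes the value $-1$.

To find out whether this agreement persists, let $g\in \mathrm{Sp}(2n)$ be conjugate to $s=(-1,1,\dots,1)$ and let it fix a flag $(S_i)_{i\in I}$ carrying the weight $x=\sum n_i\omega_i$. The $(-1)$-eigenspace of $g$ is a symplectic plane, so each isotropic $S_i$ meets it in at most a line. If $S_j$ is the first step containing such a line, then $\det(g|S_i)$ is $-1$ for $i\ge j$ and $1$ for $i<j$, and the flag contributes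
\[
(-1)^{\sum_{i\ge j}n_i}=(-1)^{x_j}
\]
to $\chi(g)$; the exponent equals $x_{j'}$ for every $j'\le j$ larger than the preceding element of $I$. For three flags the obstruction is thus the parity of $\mu_{j_1}+\nu_{j_2}+\lambda_{j_3}$, which is the value at $s$ of $w_1\mu+w_2\nu+w_3\lambda$ for the Weyl group elements $w_i$ exchanging the coordinates $1$ and $j_i$. For central elements the $w_i$ are irrelevant. For $s$ they are not: the sum $\mu+\nu+\lambda$ controls only the case $j_1=j_2=j_3$. To defeat the Conjecture we place $A$, $B$, $C$ at different heights in three longer flags, by adding vectors fixed by $g$ below or above them.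

\section{A family of triples for $\mathrm{Sp}(8)$}\label{sec:eight}

In this section $\dim V=8$, $G=\mathrm{Sp}(V)$, and we prove Theorem~\ref{thm:family}. Let $X$ be the variety of triples of isotropic flags
\[
E_3\subset E_4,\qquad F_1\subset F_2\subset F_4,\qquad H_2\subset H_3,
\]
subscripts denoting dimensions. The degree $(N\mu,N\nu,N\lambda)$ corresponds to the exponents $Nn_S$, with $n_S$ in the second column of Table~\ref{tab:point}.

\subsection*{The standard point and the sign}
Fix a basis $u_1,u_2,a_1,a_2,u'_1,u'_2,b_1,b_2$ of $V$ with $\omega(u_i,u'_j)=\omega(a_i,b_j)=\delta_{ij}$ and all other pairings of basis vectors, up to order, equal to zero. Put $c_i=a_i+b_i$ and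
\[
U_0=\langle u_1,u_2\rangle,\qquad W_0=\langle a_1,a_2,b_1,b_2\rangle,\qquad U'_0=\langle u_1',u_2'\rangle .
\]
The \emph{standard point} $p_0\in X$ is given by the bases in Table~\ref{tab:point}, and $\xi^0$ is the corresponding volume. The subspaces are isotropic because $W_0$ is orthogonal to $U_0\oplus U_0'$ and $\omega(c_1,c_2)=0$. In $W_0$ we see the triple of Lemma~\ref{lem:normal}; the rest is padding from $U_0$ and $U'_0$. Two elements of the stabilizer of $p_0$ matter. The involution $g$ is $-1$ on $a_1,b_1$ and $1$ on the other basis vectors. The one-parameter subgroup $\tau(t)$, $t\in\mathbb C^*$, is $t$ on $U_0$, $1$ on $W_0$, $t^{-1}$ on $U'_0$. Both are symplectic, and every vector in the table is an eigenvector of both, so both fix $p_0$. Write $\det(\tau(t)|S)=t^{w_S}$.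

\begin{table}[ht]
\centering
\begin{tabular}{c|c|ccc|c|c}
$S$ & $n_S$ & in $U_0$ & in $W_0$ & in $U'_0$ & $\det(g|S)$ & $w_S$\\ \hline
$E_3$ & $\beta+\delta$ & $u_1$ & $a_1,a_2$ & & $-1$ & $1$\\
$E_4$ & $1+\alpha+\gamma$ & $u_1,u_2$ & $a_1,a_2$ & & $-1$ & $2$\\
$F_1$ & $\beta+\gamma$ & & & $u'_1$ & $1$ & $-1$\\
$F_2$ & $\alpha$ & & & $u'_1,u'_2$ & $1$ & $-2$\\
$F_4$ & $1$ & & $b_1,b_2$ & $u'_1,u'_2$ & $-1$ & $-2$\\
$H_2$ & $1+\alpha+\beta$ & & $c_1,c_2$ & & $-1$ & $0$\\
$H_3$ & $\gamma+\delta$ & & $c_1,c_2$ & $u'_1-u'_2$ & $-1$ & $-1$
\end{tabular}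
\caption{The standard point $p_0$: for each subspace $S$, its exponent $n_S$, a basis sorted by the summands of $V=U_0\oplus W_0\oplus U'_0$, the determinant of the involution $g$, and the weight of $\tau$ on $\det S$.}\label{tab:point}
\end{table}

From the table, $g$ has $\chi(g)=(-1)^{Nc}$ with
\begin{equation}\label{eq:sign}
c=(\beta+\delta)+(1+\alpha+\gamma)+1+(1+\alpha+\beta)+(\gamma+\delta)=3+2(\alpha+\beta+\gamma+\delta),
\end{equation}
so $\chi(g)=(-1)^N$, and
\begin{equation}\label{eq:weight}
\sum_S n_Sw_S=(\beta+\delta)+2(1+\alpha+\gamma)-(\beta+\gamma)-2\alpha-2-(\gamma+\delta)=0 .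
\end{equation}
In the terms of Section~\ref{sec:three}, the $(-1)$-eigenline enters the three flags at $E_3$, $F_4$, $H_2$, so $j_1\in\{1,2,3\}$, $j_2\in\{3,4\}$, $j_3\in\{1,2\}$. No index is common to the last two sets. The number $c$ is $\mu_1+\nu_3+\lambda_1$, which is $5+1+5$ for the weights of Theorem~\ref{thm:disproof}.

\subsection*{Six determinants}
Define invariants on $X$, with their degrees, by
\[
\begin{array}{lcl@{\qquad}l}
s_1&=&\langle\xi_{E_4},\ \xi_{F_2}\wedge\xi_{H_2}\rangle & (\omega_4,\omega_2,\omega_2),\\
s_2&=&\langle\xi_{E_3},\ \xi_{F_1}\wedge\xi_{H_2}\rangle & (\omega_3,\omega_1,\omega_2),\\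
s_3&=&\langle\xi_{E_4},\ \xi_{F_1}\wedge\xi_{H_3}\rangle & (\omega_4,\omega_1,\omega_3),\\
s_4&=&\langle\xi_{E_3},\ \xi_{H_3}\rangle & (\omega_3,0,\omega_3),\\
s_5&=&\langle\xi_{E_4},\ \xi_{F_4}\rangle & (\omega_4,\omega_4,0),\\
s_6&=&\langle\xi_{E_4}\wedge\xi_{H_2},\ \xi_{F_4}\wedge\xi_{H_2}\rangle & (\omega_4,\omega_4,2\omega_2).
\end{array}
\]
The product $s_5s_6$ has degree $2(\omega_4,\omega_4,\omega_2)$ and plays the part of $\sigma$. The family of Theorem~\ref{thm:family} is
\begin{equation}\label{eq:degree}
(\mu,\nu,\lambda)=(\omega_4,\omega_4,\omega_2)+\alpha\deg s_1+\beta\deg s_2+\gamma\deg s_3+\delta\deg s_4 .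
\end{equation}
This explains its shape. By \eqref{eq:sign}, adding the degrees of $s_1,\dots,s_4$ does not change the sign of $g$, but it changes the sum of the weights:
\begin{equation}\label{eq:sum}
\mu+\nu+\lambda=(3,3,2,2)+\alpha(3,3,1,1)+\beta(3,2,1,0)+\gamma(3,2,2,1)+\delta(2,2,2,0).
\end{equation}

\begin{lemma}\label{lem:nonzero}
Each $s_i$ takes the value $\pm1$ at $(p_0;\xi^0)$.
\end{lemma}

\begin{proof}
We have $\omega(a_i,c_j)=\omega(c_i,b_j)=\delta_{ij}$ and $\omega(c_i,c_j)=0$. Reordering rows and columns changes only the sign. Vectors of $U_0\oplus U'_0$ are orthogonal to $W_0$, so each matrix splits into a block pairing $U_0$ with $U'_0$ and a block inside $W_0$. For $s_1,\dots,s_4$ the second block pairs $a_1,a_2$ with $c_1,c_2$, for $s_5$ it pairs $a_1,a_2$ with $b_1,b_2$, and it is the identity $I_2$. For $s_6$ it pairs $a_1,a_2,c_1,c_2$ with $b_1,b_2,c_1,c_2$ and equals $\left(\begin{smallmatrix}I_2&I_2\\ I_2&0\end{smallmatrix}\right)$, of determinant $1$. The first block is $I_2$ for $s_1,s_5,s_6$; it is $\omega(u_1,u'_1)=1$ for $s_2$ and $\omega(u_1,u'_1-u'_2)=1$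 for $s_4$; for $s_3$ it pairs $u_1,u_2$ with $u'_1,u'_1-u'_2$ and equals $\left(\begin{smallmatrix}1&1\\ 0&-1\end{smallmatrix}\right)$.
\end{proof}

Let $X^\circ\subset X$ be the set where $s_1s_2\cdots s_6\ne0$. It is open, $G$-stable and contains $p_0$, so it is dense.

\subsection*{The geometry of a generic point}
For $\mathrm{Sp}(4)$ the orbit of the special point was dense. Here no orbit is dense: the three flag varieties have dimensions $10+3$, $10+5$ and $12+2$, so $\dim X=42>36=\dim G$. We show instead that a translate of every point of $X^\circ$ flows to $p_0$ under $\tau$. The first step is to recover from a generic point the plane $U_0$ and the data that $p_0$ induces on $U_0$ and on $U_0^\perp/U_0\cong W_0$. At $p_0$ one has $U_0=E_4\cap H_2^\perp$. So for $p\in X$ define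
\[
U=E_4\cap H_2^\perp,\qquad \ell_E=U\cap E_3,\qquad \ell_F=U\cap F_1^\perp,\qquad \ell_H=U\cap H_3^\perp ,
\]
note that $U\subset E_4$ is isotropic and that $E_4$ and $H_2$ lie in $U^\perp$, and let $A,B,C\subset U^\perp/U$ be the images of $E_4$, $F_4\cap U^\perp$, $H_2$.

\begin{lemma}\label{lem:generic}
Let $p\in X^\circ$. Then $\dim U=2$, the form $\omega$ pairs $U$ and $F_2$ perfectly, $\ell_E,\ell_F,\ell_H$ are pairwise distinct lines in $U$, and $A,B,C$ are pairwise transverse Lagrangians in the four-dimensional symplectic space $U^\perp/U$. The maps $F_4\cap U^\perp\to B$ and $H_2\to C$ are isomorphisms.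
\end{lemma}

\begin{proof}
Each $s_i$ supplies one condition through \eqref{eq:kernel}.

\emph{The plane.} The condition $s_1\ne0$ says $U\cap F_2^\perp=0$. As $F_2^\perp$ has codimension $2$, this gives $\dim U\le2$; as $H_2^\perp$ has codimension $2$, always $\dim U\ge2$. So $\dim U=2$ and $U\times F_2$ is a perfect pairing. Moreover $U^\perp=E_4^\perp+H_2=E_4+H_2$ has dimension $6$, so $U^\perp=E_4\oplus H_2$.

\emph{The lines.} Each of $\ell_E,\ell_F,\ell_H$ is nonzero, because $E_3$, $F_1^\perp$, $H_3^\perp$ are hyperplanes in $E_4$, $V$, $H_2^\perp$, all of which contain $U$. Two nonzero subspaces of the plane $U$ with zero intersection are distinct lines. Since $E_3\subset E_4$ and $H_3^\perp\subset H_2^\perp$, the conditions $s_2,s_3,s_4\neq0$ say that the following spaces vanish: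
\[
E_3\cap F_1^\perp\cap H_2^\perp=\ell_E\cap\ell_F,\qquad E_4\cap F_1^\perp\cap H_3^\perp=\ell_F\cap\ell_H,\qquad E_3\cap H_3^\perp=\ell_E\cap\ell_H .
\]

\emph{The Lagrangians.} The spaces $A,B,C$ are isotropic, so we need dimension $2$. We have $A=E_4/U$. Next $H_2\cap U\subset H_2\cap E_4=0$, so $H_2\cong C$. The map $F_4\to U^*$, $v\mapsto\omega(\,\cdot\,,v)$, has kernel $F_4\cap U^\perp$ and is onto already on $F_2$, so $\dim(F_4\cap U^\perp)=2$; and $F_4\cap U\subset F_2^\perp\cap U=0$, so $F_4\cap U^\perp\cong B$.

\emph{Transversality.} From $U^\perp=E_4\oplus H_2$ we get $A+C=U^\perp/U$, so $A\cap C=0$. A vector of $F_4\cap U^\perp$ with image in $A=E_4/U$ lies in $E_4\cap F_4=E_4\cap F_4^\perp$, which is zero since $s_5\ne0$; so $A\cap B=0$. A vector of $F_4\cap U^\perp$ with image in $C=C^\perp$ lies in $U^\perp\cap F_4^\perp\cap H_2^\perp$. The bases of $E_4$ and $H_2$ together form a basis of $U^\perp$, so this space is zero since $s_6\ne0$; hence $B\cap C=0$.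
\end{proof}

Three distinct lines in a plane and three transverse Lagrangians both have a unique normal form, so we can move all these data to their position at $p_0$. What remains is a discrepancy that $\tau$ contracts.

\begin{lemma}\label{lem:adapted}
Every $G$-orbit in $X^\circ$ contains a point $p$ at which each of the seven subspaces has a basis obtained from the one in Table~\ref{tab:point} by adding an element of $U_0$ to each vector in $W_0$ and an element of $U_0\oplus W_0$ to each vector in $U'_0$.
\end{lemma}

\begin{proof}
Take any point of the orbit. The plane $F_2$ is isotropic and perfectly paired with $U$, so $U\oplus F_2$ is symplectic, and $W=(U\oplus F_2)^\perp$ satisfies $U^\perp=U\oplus W$. Identify $U^\perp/U$ with $W$. Choose generators of $\ell_E$ and $\ell_F$ whose sum spans $\ell_H$, the dual basis of $F_2$, and the basis of $W$ given by Lemma~\ref{lem:normal}. Together they form a symplectic basis of $V$. Moving it to the fixed basis by an element of $G$, we reach a point $p$ with $U=U_0$, $F_2=U'_0$, $W=W_0$,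
\[
\ell_E=\langle u_1\rangle,\ \ \ell_F=\langle u_2\rangle,\ \ \ell_H=\langle u_1+u_2\rangle,\ \ A=\langle a_1,a_2\rangle,\ \ B=\langle b_1,b_2\rangle,\ \ C=\langle c_1,c_2\rangle .
\]
Four subspaces are now standard. Besides $F_2$: the space $E_4$ is the preimage $U_0\oplus A$ of $A$ in $U_0^\perp$; the line $F_1\subset U'_0$ is orthogonal to $u_2$, so it is $\langle u'_1\rangle$; and $F_4\cap U_0^\perp\subset F_2^\perp\cap U_0^\perp=W_0$, so this intersection is $B$ and $F_4=B\oplus U'_0$.

The space $E_3$ contains $u_1$, and $E_3/\ell_E\to A$ is an injection of planes, so $E_3$ contains vectors in $a_i+U_0$, which with $u_1$ form a basis. Since $H_2\cong C$, the space $H_2$ has a basis of vectors in $c_i+U_0$. Finally consider the functionals $\omega(\,\cdot\,,v)$ on $U_0$ for $v\in H_3$. Their common kernel is $U_0\cap H_3^\perp=\langle u_1+u_2\rangle$, so they form the line of functionals killing $u_1+u_2$, which is spanned by $\omega(\,\cdot\,,u'_1-u'_2)$. Hence $H_3$ contains a vector $h\in u'_1-u'_2+U_0^\perp$, where $U_0^\perp=U_0\oplus W_0$. As $H_2\subset U_0^\perp$,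 we have $h\notin H_2$ and $H_3=H_2\oplus\langle h\rangle$.
\end{proof}

\subsection*{Degeneration}

\begin{lemma}\label{lem:eval}
An invariant $f$ of degree $(N\mu,N\nu,N\lambda)$ that vanishes at $p_0$ is zero.
\end{lemma}

\begin{proof}
Let $p$ be as in Lemma~\ref{lem:adapted} and let $\xi$ be the volume given by the bases there. Let $v$ be one of these basis vectors and $v_0$ the corresponding vector of the table, of $\tau$-weight $e\in\{1,0,-1\}$. If $e=1$, then $t^{-1}\tau(t)v=v_0$. If $e=0$ and $v=v_0+u$ with $u\in U_0$, then $\tau(t)v=v_0+tu$. If $e=-1$ and $v=v_0+w+u$ with $w\in W_0$, $u\in U_0$, then $t\,\tau(t)v=v_0+tw+t^2u$. In all cases $t^{-e}\tau(t)v\to v_0$ as $t\to0$. The weights $e$ of the basis of $S$ add up to $w_S$, so $\xi_S(t)=t^{-w_S}\tau(t)\xi_S$ tends to $\xi^0_S\ne0$, and $(\tau(t)p;\xi(t))\to(p_0;\xi^0)$. By \eqref{eq:hom},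
\begin{equation}\label{eq:limit}
f(p;\xi)=f\big(\tau(t)p;\tau(t)\xi\big)=t^{\,N\sum_S n_Sw_S}\,f\big(\tau(t)p;\xi(t)\big).
\end{equation}
The exponent is $0$ by \eqref{eq:weight}, so letting $t\to0$ gives $f(p;\xi)=f(p_0;\xi^0)$. If $f$ vanishes at $p_0$, it vanishes at a point of every orbit in $X^\circ$, hence on the dense set $X^\circ$, hence everywhere.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
By Lemma~\ref{lem:eval}, the linear form $f\mapsto f(p_0;\xi^0)$ is injective on the invariants of degree $(N\mu,N\nu,N\lambda)$, so their dimension is at most $1$. If $N$ is odd, \eqref{eq:stab} and \eqref{eq:sign} give $f(p_0;\xi^0)=-f(p_0;\xi^0)$, so $f=0$. If $N=2M$, then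
\[
(s_1^\alpha s_2^\beta s_3^\gamma s_4^\delta)^{2M}(s_5s_6)^M
\]
has degree $(N\mu,N\nu,N\lambda)$ by \eqref{eq:degree} and is nonzero at $p_0$ by Lemma~\ref{lem:nonzero}.
\end{proof}

\begin{remark}
The form of the weights enters the upper bound only through \eqref{eq:weight}. For arbitrary exponents $n_S\ge0$ on $X$, with weights $\mu,\nu,\lambda$, the table gives $w=\sum n_Sw_S=\mu_3+\mu_4-\nu_1-\nu_2-\lambda_3$. If $w>0$, the right side of \eqref{eq:limit} tends to $0$ and there are no invariants for any $N$. If $w<0$, every invariant vanishes at $p_0$ by \eqref{eq:stab} applied to $\tau(t)$, and $p_0$ carries no information. The triples of Theorem~\ref{thm:family} lie on the boundary $\mu_3+\mu_4=\nu_1+\nu_2+\lambda_3$ between the two regimes.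
\end{remark}

\section{From $\mathrm{Sp}(8)$ to $\mathrm{Sp}(2n)$}\label{sec:levi}

To reach larger $n$ we prepend coordinates to the three weights, in such a way that passing from $\mu+\nu$ down to $\lambda$ can involve only the roots of $\mathrm{Sp}(8)$.

\begin{lemma}\label{lem:levi}
Let $n=k+4$, and let $\mu=(a^k,\mu^\circ)$, $\nu=(b^k,\nu^\circ)$, $\lambda=((a+b)^k,\lambda^\circ)$ be dominant weights for $\mathrm{Sp}(2n)$. Then $d_{\mathrm{Sp}(2n)}(\mu,\nu,\lambda)=d_{\mathrm{Sp}(8)}(\mu^\circ,\nu^\circ,\lambda^\circ)$.
\end{lemma}

\begin{proof}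
By self-duality the two numbers are the multiplicities of $V_\lambda$ in $V_\mu\otimes V_\nu$ and of $V_{\lambda^\circ}$ in $V_{\mu^\circ}\otimes V_{\nu^\circ}$. Such a multiplicity is the dimension of the space of vectors of the given weight killed by all positive root vectors.

The simple roots of $\mathfrak g=\mathfrak{sp}(2n)$ are $\varepsilon_i-\varepsilon_{i+1}$ $(i<n)$ and $2\varepsilon_n$. Let $Q^+$ be the set of their nonnegative integral combinations; every weight of $V_\mu$ lies in $\mu-Q^+$. Let $Q_{\mathfrak l}=\{(0^k,x^\circ):\sum x_i^\circ\text{ even}\}$ be the lattice spanned by the last four simple roots, and let $\mathfrak l\cong\mathbb C^k\oplus\mathfrak{sp}(8)$ be the Levi subalgebra spanned by the Cartan subalgebra and the root spaces for roots in $Q_{\mathfrak l}$, with nilpotent parts $\mathfrak n^\pm_{\mathfrak l}\subset\mathfrak n^\pm$. Comparing the coefficients of the first $k$ simple roots gives: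
\begin{equation}\label{eq:face}
\text{if a sum of elements of } Q^+\text{ lies in }Q_{\mathfrak l},\text{ then each summand lies in }Q_{\mathfrak l}.
\end{equation}
By the hypothesis on the first $k$ coordinates, $\kappa=\mu+\nu-\lambda=(0^k,\kappa^\circ)$. If $\sum\kappa_i^\circ$ is odd, neither $\kappa$ nor $\kappa^\circ$ is in the root lattice and both multiplicities are $0$. So assume $\kappa\in Q_{\mathfrak l}$.

Let $V^{\mathfrak l}_\mu$ be the sum of the weight spaces of $V_\mu$ with weight in $\mu-Q_{\mathfrak l}$; it is an $\mathfrak l$-submodule. By the Poincar\'e--Birkhoff--Witt theorem $V_\mu$ is spanned by monomials in negative root vectors applied to the highest weight vector $v_\mu$, and by \eqref{eq:face} the monomials landing in $V_\mu^{\mathfrak l}$ involve only roots of $\mathfrak l$. So $V^{\mathfrak l}_\mu=U(\mathfrak n^-_{\mathfrak l})v_\mu$. A finite-dimensional $\mathfrak{sp}(8)$-module generated by a highest weight vector is irreducible, so $V_\mu^{\mathfrak l}\cong V_{\mu^\circ}$ over $\mathfrak{sp}(8)$, and all its weights begin with $a^k$. The same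 holds for $\nu$, with $b^k$.

If $(\mu-x)+(\nu-y)=\lambda$ with $x,y\in Q^+$, then $x+y=\kappa$, and $x,y\in Q_{\mathfrak l}$ by \eqref{eq:face}. Hence the $\lambda$-weight space $M$ of $V_\mu\otimes V_\nu$ is that of $V^{\mathfrak l}_\mu\otimes V^{\mathfrak l}_\nu$. All weights of the latter begin with $(a+b)^k$, so $M$ is the $\lambda^\circ$-weight space of $V_{\mu^\circ}\otimes V_{\nu^\circ}$. Let $\theta$ be a positive root outside $\mathfrak l$. Then $\kappa-\theta$ has a negative coefficient at one of the first $k$ simple roots, so $\lambda+\theta=\mu+\nu-(\kappa-\theta)$ is not a weight of $V_\mu\otimes V_\nu$, and the root vector for $\theta$ kills $M$. Therefore a vector of $M$ is killed by $\mathfrak n^+$ if and only if it is killed by $\mathfrak n^+_{\mathfrak l}$, and the multiplicities agree.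
\end{proof}

\section{The counterexamples}\label{sec:counter}

It remains to choose $\alpha,\beta,\gamma,\delta$ so that the sum \eqref{eq:sum} is divisible as required.

\begin{proof}[Proof of Theorem~\ref{thm:lattice}]
Take $\alpha=\gamma=m-1$, $\beta=1$, $\delta=0$ in Theorem~\ref{thm:family}. Then
\begin{align*}
\mu&=\omega_3+(2m-1)\omega_4=(2m,2m,2m,2m-1),\\
\nu&=m\omega_1+(m-1)\omega_2+\omega_4=(2m,m,1,1),\\
\lambda&=(m+1)\omega_2+(m-1)\omega_3=(2m,2m,m-1,0),
\end{align*}
with sum $(6m,5m,3m,2m)$. Prepending $(2m)^k$, $(2m)^k$, $(4m)^k$ keeps the weights dominant, since each begins with $2m$, and the new coordinates of the sum are $8m$. Lemma~\ref{lem:levi} with $a=b=2mN$, applied to the $N$th multiples, gives the dimensions. A sublattice $\Lambda$ of index $m$ contains $mX(T_n)$, so the triple for this $m$ has its sum in $\Lambda$ and violates \eqref{eq:sat} for $N=2$.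
\end{proof}

For $\mathrm{Sp}(2n)$ itself, $m=2$ already contradicts the Conjecture, by Lemma~\ref{lem:centralizer}. But then, for $n=4$, the weight $\mu_1=(4,4,4,3)$ has odd coordinate sum and is not a weight of the quotient by the center. To treat all groups at once we want each weight in the root lattice. Reducing \eqref{eq:sum} modulo $2$ gives $(1+\alpha+\beta+\gamma,\ 1+\alpha,\ \alpha+\beta,\ \alpha+\gamma)$, so the sum lies in $2\mathbb Z^4$ exactly when $\alpha,\beta,\gamma$ are odd, whatever $\delta$ is. The coordinate sum of $\lambda$ is congruent to $\gamma+\delta$, so we take $\delta$ odd as well.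

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]
With $\alpha=\beta=\gamma=\delta=1$ the weights of Theorem~\ref{thm:family} are
\[
2\omega_3+3\omega_4=(5,5,5,3),\qquad 2\omega_1+\omega_2+\omega_4=(4,2,1,1),\qquad 3\omega_2+2\omega_3=(5,5,2,0).
\]
Let $k=n-4$ and consider the dominant weights of $\mathrm{Sp}(2n)$
\[
\mu_1=(6^k,5,5,5,3),\qquad \mu_2=(4^k,4,2,1,1),\qquad \lambda=(10^k,5,5,2,0),
\]
with sum $(20^k,14,12,8,4)\in2\mathbb Z^n$. By Theorem~\ref{thm:family} and Lemma~\ref{lem:levi} with $a=6N$, $b=4N$, the number $d_{\mathrm{Sp}(2n)}(N\mu_1,N\mu_2,N\lambda)$ is $0$ for $N=1$ and $1$ for $N=2$.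

Let $G$ be a group as in the theorem, with maximal torus $T$. Its simply connected cover has the form $\pi\colon\mathrm{Sp}(2n)\times G'\to G$ with $G'$ simply connected semisimple or trivial, and $\ker\pi$ is finite and central. The center lies in every maximal torus, so $\pi^{-1}(T)$ is a maximal torus; after conjugation it is $T_n\times T'$, and the positive roots of the first factor are the standard ones.

\emph{The weights descend to $G$.} The coordinate sums of $\mu_1,\mu_2,\lambda$ are $6k+18$, $4k+8$, $10k+12$, all even. So the characters $(\mu_1,0)$, $(\mu_2,0)$, $(\lambda,0)$ of $T_n\times T'$ are trivial on the center $\{\pm1\}\times Z(G')$, hence on $\ker\pi$, and they and their multiples are dominant weights of $T$. The irreducible $G$-modules with these highest weights pull back to the corresponding $\mathrm{Sp}(2n)$-modules with trivial action of $G'$, so the spaces of invariants are those just computed.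

\emph{The hypothesis holds.} Let $s=\pi(s_1,s')\in T$ have semisimple centralizer. We use only that the Lie algebra of the centralizer is semisimple, so it does not matter whether the centralizer is required to be connected. This Lie algebra is $\mathfrak{sp}(2n)^{\operatorname{Ad}s_1}\oplus(\mathfrak g')^{\operatorname{Ad}s'}$, where $\mathfrak g'$ is the Lie algebra of $G'$, so its first summand is semisimple. By Lemma~\ref{lem:centralizer}, $s_1\in\{\pm1\}^n$, and the sum $\mu_1+\mu_2+\lambda\in2\mathbb Z^n$ takes the value $1$ at $s_1$, hence at $s$.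

Thus the hypothesis of the Conjecture is satisfied and \eqref{eq:sat} fails for $N=2$. The case $k=0$, $G=\mathrm{Sp}(8)$ is the example in the statement.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Haines} Thomas J. Haines, \emph{Equidimensionality of convolution morphisms and applications to saturation problems}, arXiv:math/0501504 (2005).
\end{thebibliography}
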